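\title{Normality and distribution normality of Cantor series coincide on a $\mathbf{\Pi}^0_3$-complete set of bases}

\begin{abstract}
A sequence $Q=(q_n)$ of integers $q_n\ge 2$ assigns a Cantor series expansion to every $x\in[0,1)$, and with it two notions of normality: every block of digits that is expected infinitely often occurs with the expected frequency, or the sequence $(q_1\cdots q_nx)$ is uniformly distributed mod $1$. The set $S$ of those $Q$ for which the two notions coincide is co-analytic by its definition. We show that $S$ is Borel, characterize its elements, and show that $S$ is $\mathbf{\Pi}^0_3$-complete. The main tool is a gluing lemma: the failure of an inclusion between two normality classes is witnessed by finite words on arbitrarily late windows, which replaces the quantifier over real numbers by quantifiers over integers.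
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb{N}=\{1,2,\dots\}$. A \emph{basic sequence} is a sequence $Q=(q_n)_{n\ge1}$ of integers $q_n\ge2$. Every $x\in[0,1)$ has a unique \emph{$Q$-Cantor series expansion}
\[
x=\sum_{n=1}^\infty\frac{x_n}{q_1q_2\cdots q_n},\qquad x_n\in\{0,1,\dots,q_n-1\},
\]
in which $x_n\ne q_n-1$ for infinitely many $n$. A digit sequence with these two properties will be called \emph{admissible}; admissible sequences and points of $[0,1)$ correspond bijectively. Multiplying by $q_1\cdots q_n$ and reducing mod $1$ deletes the first $n$ digits: the fractional part of $q_1\cdots q_nx$ is the \emph{tail}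
\[
T_n(x)=\sum_{j>n}\frac{x_j}{q_{n+1}\cdots q_j}\in[0,1)\qquad(n\ge0).
\]
There are two natural ways to say that the expansion of $x$ looks random.

The first looks at the tails. The point $x$ is \emph{$Q$-distribution normal} if $(q_1\cdots q_nx)_{n\ge1}$ is uniformly distributed mod $1$, that is, if the tails $T_n(x)$ visit every interval $[\alpha,\beta)\subseteq[0,1)$ with asymptotic frequency $\beta-\alpha$. The set of such $x$ is $\mathcal{DN}(Q)$.

The second counts patterns. A \emph{block} is a finite sequence $D=(d_1,\dots,d_\ell)$ of nonnegative integers, and $D$ \emph{occurs at $j$} in $x$ if $x_j\dots x_{j+\ell-1}=D$. Put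
\[
p_j(D)=\begin{cases}\dfrac1{q_jq_{j+1}\cdots q_{j+\ell-1}}&\text{if }d_1<q_j,\ d_2<q_{j+1},\ \dots,\ d_\ell<q_{j+\ell-1},\\[2mm]0&\text{otherwise,}\end{cases}
\]
\[
Q_n(D)=\sum_{j=1}^np_j(D),\qquad N_n(D,x)=\#\{1\le j\le n: D\text{ occurs at }j\text{ in }x\}.
\]
Prescribing the first $n$ digits cuts out an interval of length $1/(q_1\cdots q_n)$, so under Lebesgue measure the digits are independent and $x_j$ is uniform on $\{0,\dots,q_j-1\}$. Hence $p_j(D)$ is the probability that $D$ occurs at $j$, and $Q_n(D)$ is the expected value of $N_n(D,\cdot)$. Call $D$ \emph{divergent} (for $Q$) if $Q_n(D)\to\infty$. The point $x$ is \emph{$Q$-normal} if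
\[
\lim_{n\to\infty}\frac{N_n(D,x)}{Q_n(D)}=1\qquad\text{for every divergent block }D,
\]
and the set of such $x$ is $\mathcal{N}(Q)$. Nothing is asked of the other blocks, which occur only finitely often in almost every $x$. (One may equally count the $i\le n$ with $x_{i+1}\dots x_{i+\ell}=D$; this changes $N_n(D,x)$ by at most $1$ and leaves $\mathcal{N}(Q)$ unchanged.)

Both $\mathcal{N}(Q)$ and $\mathcal{DN}(Q)$ have full Lebesgue measure (Lemma~\ref{lem:ae}). Whether they are equal depends on $Q$.

\begin{example}\label{ex:three}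
(a) \emph{Constant base.} Let $q_n=b$ for all $n$. Then $Q_n(D)=nb^{-\ell}$ if all digits of $D$ are below $b$, and $Q_n(D)=0$ otherwise. From
\[
T_n(x)=\sum_{i=1}^\ell x_{n+i}b^{-i}+b^{-\ell}T_{n+\ell}(x),\qquad 0\le T_{n+\ell}(x)<1,
\]
we see that $T_n(x)\in[rb^{-\ell},(r+1)b^{-\ell})$ if and only if $x_{n+1}\dots x_{n+\ell}$ is the $\ell$-digit representation of $r$ in base $b$. So $x$ is $Q$-normal if and only if the tails visit each such interval with frequency $b^{-\ell}$. Every interval $[\alpha,\beta)$ lies between two unions of such intervals whose lengths differ by at most $2b^{-\ell}$, so this is equivalent to uniform distribution. Thus $\mathcal{N}(Q)=\mathcal{DN}(Q)$.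

(b) \emph{Fast growth.} Let $q_n=2^n$. Then $p_j(D)\le2^{-j}$, no block is divergent, and $\mathcal{N}(Q)=[0,1)$. Since $0\notin\mathcal{DN}(Q)$, we have $\mathcal{N}(Q)\not\subseteq\mathcal{DN}(Q)$.

(c) \emph{Slow growth.} Let $q_n=n+1$. The block $(0)$ is divergent, since $Q_n((0))=\sum_{j\le n}1/(j+1)$. Take $x\in\mathcal{DN}(Q)$ and replace every digit $x_j=0$ with $j\ge2$ by $1$. The new sequence is admissible, because $1\ne q_j-1$ for $j\ge2$, and it defines a point $x'$ with $|T_n(x')-T_n(x)|\le\sum_{j>n}1/(q_{n+1}\cdots q_j)\le2/q_{n+1}\to0$. So $x'\in\mathcal{DN}(Q)$, while $x'$ has at most one digit $0$. Thus $\mathcal{DN}(Q)\not\subseteq\mathcal{N}(Q)$.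
\end{example}

The basic sequences form the Baire space $\mathbb{N}_{\ge2}^{\mathbb{N}}$, with the product of the discrete topologies, and one may ask how complicated the set
\[
S=\{Q\in\mathbb{N}_{\ge2}^{\mathbb{N}}:\mathcal{N}(Q)=\mathcal{DN}(Q)\}
\]
is. The digits are Borel functions of $(Q,x)$, and both normality conditions involve only countably many limits. So the pairs $(Q,x)$ with $x$ in exactly one of $\mathcal{N}(Q)$, $\mathcal{DN}(Q)$ form a Borel set, and the complement of $S$ is its projection to the first coordinate. A projection of a Borel set is called analytic, and its complement co-analytic; thus $S$ is co-analytic, as is known. Every Borel set is co-analytic, but not conversely, and the problem, which comes from Farhangi and Mance \cite{FM}, is this: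
\begin{quote}
\emph{Is $S$ a Borel set?}
\end{quote}
The definition of $S$ gives no hint that the quantifier ``for all $x\in[0,1)$'' can be avoided: the points that could separate the two classes form a null set, so no measure-theoretic argument sees them, and in Example~\ref{ex:three} they are produced by constructions tailored to $Q$. One might therefore guess that $S$ is not Borel. It is. The Borel classes $\mathbf{\Sigma}^0_n$, $\mathbf{\Pi}^0_n$ are recalled in Section~\ref{sec:borelclasses}.

\begin{theorem}\label{thm:borel}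
The set $\{Q:\mathcal{DN}(Q)\subseteq\mathcal{N}(Q)\}$ is $\mathbf{\Pi}^0_3$ and the set $\{Q:\mathcal{N}(Q)\subseteq\mathcal{DN}(Q)\}$ is $\mathbf{\Pi}^0_4$. Hence $S$ is Borel.
\end{theorem}

To find the exact class of $S$ we need two more notions. Let $\mathcal{N}^*(Q)$ be the set of $x\in[0,1)$ such that
\[
N_n(D,x)-Q_n(D)=o(n)\qquad\text{for \emph{every} block }D.
\]
This is normality measured at the scale $n$ on which uniform distribution lives, not at the scale $Q_n(D)$. Call $Q$ \emph{tight} if
\[
\lim_{K\to\infty}\ \limsup_{n\to\infty}\ \frac1n\#\{i\le n:q_i\ge K\}=0,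
\]
that is, if large bases occupy a small proportion of the positions. Bounded sequences are tight; sequences with $q_n\to\infty$ are not.

\begin{theorem}\label{thm:exact}
A basic sequence $Q$ belongs to $S$ if and only if $Q$ is tight, $\mathcal{DN}(Q)\subseteq\mathcal{N}(Q)$ and $\mathcal{N}^*(Q)\subseteq\mathcal{DN}(Q)$; in that case $\mathcal{N}(Q)=\mathcal{DN}(Q)=\mathcal{N}^*(Q)$. The set $S$ is $\mathbf{\Pi}^0_3$-complete; in particular it is $\mathbf{\Pi}^0_3$ and not $\mathbf{\Sigma}^0_3$. The set $\{Q:\mathcal{N}(Q)\subseteq\mathcal{DN}(Q)\}$ is $\mathbf{\Pi}^0_3$-hard.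
\end{theorem}

The method is as follows. Each of the three classes is defined by countably many conditions $F(x,n)=o(\omega(n))$, where the increment $F(x,c)-F(x,a)$ is determined, up to a bounded error, by the digits of $x$ at positions $a+1,\dots,c$ (Section~\ref{sec:prelim}). A point in one class and not in another leaves finite traces: words on arbitrarily late windows along which the statistics of the first class stay small while a statistic of the second becomes large. Conversely, such words can be pasted into a typical point, even when they do not come from a single point. This gluing lemma (Section~\ref{sec:glue}) gives Theorem~\ref{thm:borel} by counting quantifiers (Section~\ref{sec:borel}). Sections~\ref{sec:tight} and~\ref{sec:surgery} compare $\mathcal{N}$ with $\mathcal{N}^*$; there the gluing lemma is used a second time, to construct a point from words found by the probabilistic method. Section~\ref{sec:exact} proves Theorem~\ref{thm:exact}.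

\section{Preliminaries}\label{sec:prelim}

\subsection{Borel classes}\label{sec:borelclasses}

In a metrizable space, $\mathbf{\Sigma}^0_1$ is the class of open sets, $\mathbf{\Pi}^0_n$ is the class of complements of $\mathbf{\Sigma}^0_n$ sets, and $\mathbf{\Sigma}^0_{n+1}$ is the class of countable unions of $\mathbf{\Pi}^0_n$ sets. All these classes are closed under finite unions, finite intersections and continuous preimages; $\mathbf{\Sigma}^0_n$ is closed under countable unions and $\mathbf{\Pi}^0_n$ under countable intersections; and $\mathbf{\Sigma}^0_n\cup\mathbf{\Pi}^0_n\subseteq\mathbf{\Sigma}^0_{n+1}\cap\mathbf{\Pi}^0_{n+1}$. An existential quantifier over a countable set is a countable union and a universal one is a countable intersection, so a clopen condition preceded by $\forall\exists$ defines a $\mathbf{\Pi}^0_2$ set, and one preceded by $\exists\forall\exists$ defines a $\mathbf{\Sigma}^0_3$ set. In $\mathbb{N}_{\ge2}^{\mathbb{N}}$, every condition that depends on finitely many coordinates is clopen.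

A subset $A$ of a Polish space $Y$ is \emph{$\mathbf{\Pi}^0_3$-hard} if for every zero-dimensional Polish space $Z$ and every $\mathbf{\Pi}^0_3$ set $B\subseteq Z$ there is a continuous $g:Z\to Y$ with $B=g^{-1}(A)$; it is \emph{$\mathbf{\Pi}^0_3$-complete} if it is also $\mathbf{\Pi}^0_3$. If a hard set is a continuous preimage of $A$, then $A$ is hard, by composing maps. The Cantor space has $\mathbf{\Pi}^0_3$ subsets that are not $\mathbf{\Sigma}^0_3$, so a $\mathbf{\Pi}^0_3$-hard set is not $\mathbf{\Sigma}^0_3$.

\subsection{Statistics of points and of words}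

Fix $Q$ and write $e(t)=e^{2\pi\sqrt{-1}\,t}$, so that $|e(s)-e(t)|\le2\pi|s-t|$. For a block $D$, an integer $h\ge1$ and $n\ge0$ put
\[
\Phi_D(x,n)=N_n(D,x)-Q_n(D),\qquad\Psi_h(x,n)=\sum_{m=0}^{n-1}e(hT_m(x)),
\]
both being $0$ for $n=0$. Weyl's criterion says that a sequence $(t_m)$ is uniformly distributed mod $1$ if and only if $\sum_{m<n}e(ht_m)=o(n)$ for every integer $h\ge1$. Therefore
\begin{equation}\label{eq:classes}
\begin{aligned}
x\in\mathcal{DN}(Q)&\iff\Psi_h(x,n)=o(n)\text{ for all }h\ge1,\\
x\in\mathcal{N}(Q)&\iff\Phi_D(x,n)=o(Q_n(D))\text{ for all divergent }D,\\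
x\in\mathcal{N}^*(Q)&\iff\Phi_D(x,n)=o(n)\text{ for all }D.
\end{aligned}
\end{equation}

We want versions of $\Phi_D$ and $\Psi_h$ that read only finitely many digits. Intervals of positions are intervals of integers. For $0\le a<c$, a \emph{word on $(a,c]$} is a tuple $u=(u_{a+1},\dots,u_c)$ with $0\le u_j<q_j$. We write $u|_{c'}$ for its restriction to $(a,c']$, and $x_{(a,c]}$ for the word formed by the digits of $x$. For $D$ of length $\ell$ put
\[
\varphi_D(u)=\sum_{a<j\le c-\ell+1}\bigl(\mathbf{1}[u_j\dots u_{j+\ell-1}=D]-p_j(D)\bigr),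
\]
\[
\psi_h(u)=\sum_{m=a}^{c-1}e(hT_m(u)),\qquad\text{where}\quad T_m(u)=\sum_{j=m+1}^c\frac{u_j}{q_{m+1}\cdots q_j}.
\]

\begin{lemma}[Locality]\label{lem:local}
For all $x\in[0,1)$ and $0\le a<c$,
\begin{align*}
|\Phi_D(x,c)-\Phi_D(x,a)-\varphi_D(x_{(a,c]})|&\le\ell,\\
|\Psi_h(x,c)-\Psi_h(x,a)-\psi_h(x_{(a,c]})|&\le2\pi h.
\end{align*}
\end{lemma}

\begin{proof}
The difference $\Phi_D(x,c)-\Phi_D(x,a)$ is the sum of $\mathbf{1}[D\text{ occurs at }j]-p_j(D)$ over $a<j\le c$, and $\varphi_D(x_{(a,c]})$ omits at most the last $\ell-1$ terms, each of modulus at most $1$. For the second bound, let $a\le m<c$. Then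
\[
0\le T_m(x)-T_m(x_{(a,c]})=\frac{T_c(x)}{q_{m+1}\cdots q_c}\le2^{-(c-m)},
\]
and $\sum_{m<c}2\pi h\,2^{-(c-m)}\le2\pi h$.
\end{proof}

\begin{lemma}[Perturbation]\label{lem:perturb}
If two words $u,u'$ on $(a,c]$ differ in at most $r$ positions, then $|\psi_h(u)-\psi_h(u')|\le4\pi hr$.
\end{lemma}

\begin{proof}
Changing one digit at a time, we may take $r=1$. A change at position $j$ leaves $T_m$ fixed for $m\ge j$, and for $m<j$ moves it by less than $q_j/(q_{m+1}\cdots q_j)\le2^{-(j-1-m)}$. Since $\sum_{m<j}2^{-(j-1-m)}\le2$, the sum $\psi_h$ moves by at most $4\pi h$.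
\end{proof}

\subsection{Typical points}

Let $X$ be a random point of $[0,1)$ with Lebesgue distribution, fix $D$ of length $\ell$, and let $\xi_j=\mathbf{1}[D\text{ occurs at }j\text{ in }X]$, so that $\mathbb{E}\xi_j=p_j(D)$. If $|i-j|\ge\ell$, then $\xi_i$ and $\xi_j$ depend on disjoint sets of digits and are independent; in any case $\operatorname{Cov}(\xi_i,\xi_j)\le\mathbb{E}\xi_i\xi_j\le p_i(D)$. Each $i$ has at most $2\ell-1$ neighbors $j$ with $|i-j|<\ell$, so
\begin{equation}\label{eq:var}
\operatorname{Var}\Bigl(\sum_{j\in J}\xi_j\Bigr)\le(2\ell-1)\sum_{j\in J}p_j(D)\qquad\text{for every finite }J\subseteq\mathbb{N}.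
\end{equation}

\begin{lemma}\label{lem:ae}
Lebesgue almost every $x$ lies in $\mathcal{DN}(Q)\cap\mathcal{N}(Q)\cap\mathcal{N}^*(Q)$.
\end{lemma}

\begin{proof}
There are countably many conditions in \eqref{eq:classes}, so we may treat them one at a time.

For $\mathcal{DN}(Q)$ the claim is a case of Weyl's theorem (1916) that $(m_nx)$ is uniformly distributed mod $1$ for almost every $x$ when the $m_n$ are distinct integers; here is the short argument. The functions $e(hT_m(x))=e(hq_1\cdots q_mx)$, $m\ge0$, are orthonormal in $L^2[0,1)$, so $\mathbb{E}|\Psi_h(X,n)|^2=n$ and $P(|\Psi_h(X,r^2)|\ge r^{7/4})\le r^{-3/2}$. By the Borel--Cantelli lemma, almost surely $|\Psi_h(X,r^2)|<r^{7/4}$ for large $r$, and for $r^2\le n<(r+1)^2$ the sums $\Psi_h(X,n)$ and $\Psi_h(X,r^2)$ differ by at most $2r$. Hence $\Psi_h(X,n)=o(n)$.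

Let $D$ be divergent and $n_r=\min\{n:Q_n(D)\ge r^2\}$. Since $p_j(D)\le1$, we have $r^2\le Q_{n_r}(D)\le r^2+1$. By \eqref{eq:var} and Chebyshev's inequality,
\[
P\bigl(|\Phi_D(X,n_r)|\ge r^{7/4}\bigr)\le(2\ell-1)(r^2+1)r^{-7/2},
\]
which is summable; so almost surely $N_{n_r}(D,X)=r^2+O(r^{7/4})$. Both $N_n$ and $Q_n$ are nondecreasing in $n$, so for $n_r\le n\le n_{r+1}$ the ratio $N_n/Q_n$ lies between $N_{n_r}/Q_{n_{r+1}}$ and $N_{n_{r+1}}/Q_{n_r}$, and both tend to $1$. Thus $\Phi_D(X,n)=o(Q_n(D))$, and this is $o(n)$ because $Q_n(D)\le n$.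

If $D$ is not divergent, the expected total number of occurrences of $D$ is finite, so $N_n(D,X)$ is almost surely bounded and $\Phi_D(X,n)=O(1)$.
\end{proof}

\section{The gluing lemma}\label{sec:glue}

We first show the idea in the smallest case.

\begin{example}\label{ex:glue}
Let $q_n=2$ for all $n$, let $\mathcal{C}$ be the set of $x$ in which the digit $0$ has frequency $\frac12$, and let $\mathcal{C}'$ be the set of $x$ in which the block $(0,0)$ has frequency $\frac14$. We want to certify $\mathcal{C}\not\subseteq\mathcal{C}'$ by finite data. For even $a$ let $w=0101\dots01$ on the window $(a,2a]$. Then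
\[
\varphi_{(0)}(w|_c)\in\{0,\tfrac12\}\quad(a<c\le2a),\qquad\varphi_{(0,0)}(w)=-\tfrac{a-1}4.
\]
Take $x^{(0)}\in\mathcal{C}\cap\mathcal{C}'$ and overwrite it with these words on windows $(a_k,2a_k]$, where $a_k$ grows so fast that the earlier windows are negligible at time $a_k$. In the resulting point the excess of zeros over $n/2$ is $o(a_k)$ at time $a_k$, moves by at most $\frac12$ inside the window, and between windows moves as it does in $x^{(0)}$; so the point lies in $\mathcal{C}$. Up to time $2a_k$ it contains $a_k/4+o(a_k)$ blocks $(0,0)$, a frequency near $\frac18$; so it is not in $\mathcal{C}'$.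

Now try $w'=0\dots01\dots1$, with $a/2$ zeros followed by $a/2$ ones. Here $\varphi_{(0)}(w')=0$ and $\varphi_{(0,0)}(w')=\frac{a-3}4$, which looks just as good. But $\varphi_{(0)}(w'|_{3a/2})=a/4$, and in the glued point the frequency of $0$ at time $3a_k/2$ is near $\frac23$. So the statistics of $\mathcal{C}$ must be controlled on every prefix of the word, whereas that of $\mathcal{C}'$ has to be large only at the end.
\end{example}

The argument uses nothing about the statistics except locality, so we isolate that property. Fix $Q$. A \emph{test} is a quadruple $(F,f,C,\omega)$, where $F(x,n)\in\mathbb{C}$ is defined for $x\in[0,1)$, $n\ge0$, with $F(x,0)=0$; $f(u)\in\mathbb{C}$ is defined for words $u$; $C\ge0$ is a constant with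
\begin{equation}\label{eq:L}
|F(x,c)-F(x,a)-f(x_{(a,c]})|\le C\qquad(x\in[0,1),\ 0\le a<c);
\end{equation}
and the \emph{weight} $\omega(n)\ge0$ is nondecreasing with $\omega(n)\to\infty$. A point $x$ \emph{passes} the test if $F(x,n)=o(\omega(n))$. By Lemma~\ref{lem:local} the following are tests:
\[
\mathrm{W}_h=(\Psi_h,\psi_h,2\pi h,n),\qquad\mathrm{B}_D=(\Phi_D,\varphi_D,\ell,Q_n(D)),\qquad\mathrm{B}^*_D=(\Phi_D,\varphi_D,\ell,n),
\]
where $\mathrm{B}_D$ is defined for divergent $D$ only. By \eqref{eq:classes}, the classes $\mathcal{DN}(Q)$, $\mathcal{N}(Q)$, $\mathcal{N}^*(Q)$ consist of the points that pass all $\mathrm{W}_h$, all $\mathrm{B}_D$, all $\mathrm{B}^*_D$, respectively.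

Applying \eqref{eq:L} to two points $x,y$ with the same digits on $(a,c]$ gives
\begin{equation}\label{eq:agree}
\bigl|\bigl(F(x,c)-F(x,a)\bigr)-\bigl(F(y,c)-F(y,a)\bigr)\bigr|\le2C.
\end{equation}
In particular, if $x$ and $y$ agree at all positions after $a$, then $F(x,n)-F(y,n)$ is bounded in $n$; since $\omega(n)\to\infty$, changing finitely many digits does not affect whether a point passes a test.

\begin{lemma}[Gluing]\label{lem:glue}
Let $I\subseteq\mathbb{N}$, let $(F_i,f_i,C_i,\omega_i)$ for $i\in I$ and $(F',f',C',\omega')$ be tests, let $\mathcal{C}$ be the set of points that pass all the tests indexed by $I$, and let $\mathcal{C}'$ be the set of points that pass the last test. Assume $\mathcal{C}\cap\mathcal{C}'\ne\emptyset$. Then $\mathcal{C}\not\subseteq\mathcal{C}'$ if and only if there is $\varepsilon>0$ such that for all $k,M\in\mathbb{N}$ there are $M\le a<b$ and a word $w$ on $(a,b]$ with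
\begin{equation}\label{eq:witness}
|f_i(w|_c)|\le\frac{\omega_i(c)}k\quad(i\in I,\ i\le k,\ a<c\le b),\qquad|f'(w)|\ge\varepsilon\,\omega'(b).
\end{equation}
\end{lemma}

Decreasing $\varepsilon$ weakens \eqref{eq:witness}, so $\varepsilon$ may be taken rational. The weights are evaluated at the positions $c$ and $b$, not at the length of the word, because the contribution of a window has to be compared with the total weight accumulated from the beginning.

\begin{proof}
Suppose $x\in\mathcal{C}\setminus\mathcal{C}'$; we cut the words out of $x$. Choose $\varepsilon>0$ with $|F'(x,n)|\ge2\varepsilon\omega'(n)$ for infinitely many $n$. Given $k$ and $M$, choose $a\ge M$ such that for all $i\in I$ with $i\le k$ we have $C_i\le\omega_i(a)/3k$, and $|F_i(x,n)|\le\omega_i(n)/3k$ for $n\ge a$. By \eqref{eq:L} and the monotonicity of $\omega_i$, for every $c>a$,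
\[
|f_i(x_{(a,c]})|\le|F_i(x,c)|+|F_i(x,a)|+C_i\le\omega_i(c)/k.
\]
Since $\omega'\to\infty$, there is $b>a$ with $|F'(x,b)|\ge2\varepsilon\omega'(b)$ and $|F'(x,a)|+C'\le\varepsilon\omega'(b)$. Then $|f'(x_{(a,b]})|\ge\varepsilon\omega'(b)$ by \eqref{eq:L}, and $w=x_{(a,b]}$ satisfies \eqref{eq:witness}.

Conversely, let $\varepsilon$ be as in the statement and fix a background point $x^{(0)}\in\mathcal{C}\cap\mathcal{C}'$. We construct $0=b_0<a_1<b_1<a_2<\cdots$, words $w_k$ on $(a_k,b_k]$, and points $x^{(k)}$, where $x^{(k)}$ is $x^{(k-1)}$ with the digits on $(a_k,b_k]$ replaced by $w_k$. Each $x^{(k)}$ differs from $x^{(0)}$ in finitely many digits, so it is admissible and lies in $\mathcal{C}\cap\mathcal{C}'$. At step $k$ we wait until the past has been forgotten: choose $M_k>b_{k-1}$ such that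
\begin{itemize}
\item[(i)] some $j\in(b_{k-1},M_k]$ has $x^{(0)}_j\ne q_j-1$;
\item[(ii)] each of $|F_i(x^{(k-1)},n)|$, $|F_i(x^{(0)},n)|$, $C_i$ is at most $\omega_i(n)/k$ for $n\ge M_k$ and $i\in I$, $i\le k$;
\item[(iii)] $|F'(x^{(k-1)},n)|+3C'\le\frac\varepsilon2\omega'(n)$ for $n\ge M_k$.
\end{itemize}
Let $a_k,b_k,w_k$ be given by \eqref{eq:witness} for the pair $(k,M_k)$. Consider the digit sequence equal to $w_k$ on $(a_k,b_k]$ for each $k$ and to $x^{(0)}$ elsewhere. It is admissible by (i), since $(b_{k-1},M_k]\subseteq(b_{k-1},a_k]$; let $x$ be the point it defines. The points $x$ and $x^{(k-1)}$ agree on $(0,a_k]$, so \eqref{eq:agree} with $a=0$ gives $|F(x,a_k)|\le|F(x^{(k-1)},a_k)|+2C$ for each of the tests.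

Let $i\in I$ and $k\ge i$. By (ii), $|F_i(x,a_k)|\le3\omega_i(a_k)/k$. Inside the window, for $n\in(a_k,b_k]$, \eqref{eq:L}, \eqref{eq:witness} and (ii) give
\[
|F_i(x,n)|\le|F_i(x,a_k)|+|f_i(w_k|_n)|+C_i\le5\omega_i(n)/k.
\]
In the following gap, for $n\in(b_k,a_{k+1}]$, the points $x$ and $x^{(0)}$ agree on $(b_k,n]$, so \eqref{eq:agree} and (ii) give
\[
|F_i(x,n)|\le|F_i(x,b_k)|+|F_i(x^{(0)},n)|+|F_i(x^{(0)},b_k)|+2C_i\le(5+1+1+2)\,\omega_i(n)/k.
\]
So $|F_i(x,n)|\le9\omega_i(n)/k$ on $(a_k,a_{k+1}]$ for all $k\ge i$, and $x\in\mathcal{C}$. Finally, by \eqref{eq:L}, \eqref{eq:witness} and (iii),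
\[
|F'(x,b_k)|\ge|f'(w_k)|-C'-|F'(x^{(k-1)},a_k)|-2C'\ge\varepsilon\omega'(b_k)-\tfrac\varepsilon2\omega'(a_k)\ge\tfrac\varepsilon2\omega'(b_k)
\]
for every $k$, so $x\notin\mathcal{C}'$.
\end{proof}

The background point fills the gaps between the windows: membership in $\mathcal{C}$ keeps the $F_i$ small there, and membership in $\mathcal{C}'$ guarantees that the large value $f'(w_k)$ is not canceled by what precedes it. For the tests $\mathrm{W}_h$, $\mathrm{B}_D$, $\mathrm{B}^*_D$ such a point always exists, by Lemma~\ref{lem:ae}, and we use the gluing lemma for them without further mention of this hypothesis.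

\section{The set $S$ is Borel}\label{sec:borel}

The condition in Lemma~\ref{lem:glue} mentions no real number $x$, and all its quantifiers range over countable sets. It remains to count them.

\begin{proof}[Proof of Theorem~\ref{thm:borel}]
Let $D_1,D_2,\dots$ enumerate all blocks. Below, $\varepsilon$ ranges over the positive rationals and $(a,b,w)$ over the countable set of triples with $a<b$ and $w$ a tuple of nonnegative integers indexed by $(a,b]$. When $a,b,c,w,k,\varepsilon,h,D$ are fixed, each of the conditions ``$w$ is a word on $(a,b]$'', ``$|\psi_h(w|_c)|\le c/k$'', ``$|\varphi_D(w|_c)|\le Q_c(D)/k$'', ``$|\varphi_D(w)|\ge\varepsilon Q_b(D)$'', ``$|\psi_h(w)|\ge\varepsilon b$'' depends only on $q_1,\dots,q_{b+\ell}$, and is clopen in $Q$. Since $Q_n(D)$ is nondecreasing, $D$ is divergent if and only if $\forall m\,\exists n\ Q_n(D)\ge m$; so divergence of $D$ is a $\mathbf{\Pi}^0_2$ condition and non-divergence is $\mathbf{\Sigma}^0_2$.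

(a) We have $\mathcal{DN}(Q)\not\subseteq\mathcal{N}(Q)$ if and only if, for some divergent $D$, some point of $\mathcal{DN}(Q)$ fails $\mathrm{B}_D$. By Lemma~\ref{lem:glue}, applied to the family $(\mathrm{W}_h)_{h\ge1}$ and the test $\mathrm{B}_D$, this holds if and only if there are $D$ and $\varepsilon$ such that $D$ is divergent and
\[
\forall k,M\ \exists(a,b,w):\ a\ge M,\ w\text{ is a word},\ |\psi_h(w|_c)|\le\tfrac ck\ (h\le k,\ a<c\le b),\ |\varphi_D(w)|\ge\varepsilon Q_b(D).
\]
For fixed $D$ and $\varepsilon$ this is a conjunction of two $\mathbf{\Pi}^0_2$ conditions, so the set of such $Q$ is $\mathbf{\Sigma}^0_3$, and its complement is $\mathbf{\Pi}^0_3$.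

(b) We have $\mathcal{N}(Q)\not\subseteq\mathcal{DN}(Q)$ if and only if, for some $h$, some point of $\mathcal{N}(Q)$ fails $\mathrm{W}_h$. Apply Lemma~\ref{lem:glue} to the family $(\mathrm{B}_{D_i})_{i\in I}$ with $I=\{i:D_i\text{ is divergent}\}$ and the test $\mathrm{W}_h$. The condition becomes: there are $h$ and $\varepsilon$ such that for all $k,M$ there is $(a,b,w)$ with $a\ge M$, $w$ a word, $|\psi_h(w)|\ge\varepsilon b$, and for each $i\le k$,
\[
D_i\text{ is not divergent},\quad\text{or}\quad|\varphi_{D_i}(w|_c)|\le Q_c(D_i)/k\ \text{ for all }c\in(a,b].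
\]
The condition on $(a,b,w)$ is $\mathbf{\Sigma}^0_2$. It stays $\mathbf{\Sigma}^0_2$ after $\exists(a,b,w)$, becomes $\mathbf{\Pi}^0_3$ after $\forall k,M$, and $\mathbf{\Sigma}^0_4$ after $\exists h,\varepsilon$. The complement is $\mathbf{\Pi}^0_4$.

The set $S$ is the intersection of the two complements, so it is Borel.
\end{proof}

The extra level in (b) has a visible cause: the family of tests on the left of the inclusion depends on $Q$ through divergence, and the $\mathbf{\Sigma}^0_2$ clause ``$D_i$ is not divergent'' sits inside the quantifiers. The class $\mathcal{N}^*(Q)$ has one test for every block, with the same weight $n$ for all $Q$, so it does not suffer from this loss. The next two sections show that $\mathcal{N}^*$ may replace $\mathcal{N}$ in (b) as far as membership in $S$ is concerned.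

\section{Tight sequences}\label{sec:tight}

At a position $j$ with $q_j$ large, the tail $T_{j-1}(x)$ is essentially $x_j/q_j$, so it depends on which large value the digit takes. A fixed block cannot tell large digits apart. If such positions have positive upper density, we can therefore spoil uniform distribution without any block noticing.

\begin{lemma}\label{lem:nottight}
If $Q$ is not tight, then $\mathcal{N}(Q)\not\subseteq\mathcal{DN}(Q)$ and $\mathcal{N}^*(Q)\not\subseteq\mathcal{DN}(Q)$.
\end{lemma}

\begin{proof}
The $\limsup$ in the definition of tightness is nonincreasing in $K$. So there is $\gamma>0$ such that for every $K$ we have $\#\{j\le n:q_j\ge K\}\ge2\gamma n$ for infinitely many $n$. Put $b_1=0$, and for $k\ge2$ choose $b_k>b_{k-1}$ with $\gamma b_k\ge b_{k-1}$ and $\#\{j\le b_k:q_j\ge k^2\}\ge2\gamma b_k$; then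
\[
\#\{b_{k-1}<j\le b_k:q_j\ge k^2\}\ge\gamma b_k.
\]
Take $x\in\mathcal{N}(Q)\cap\mathcal{N}^*(Q)$ and truncate its digits: for $j\in(b_{k-1},b_k]$ put $x'_j=k$ if $q_j\ge k^2$ and $x_j\ge k$, and $x'_j=x_j$ otherwise. A changed digit satisfies $k<k^2-1\le q_j-1$, so the new sequence is admissible and defines a point $x'$.

For $j\in(b_{k-1},b_k]$ and $d<k$ we have $x_j=d$ if and only if $x'_j=d$. So if all digits of $D$ are below $k_0\ge2$, then $D$ occurs at the same positions $j>b_{k_0-1}$ in $x$ and in $x'$, and $|\Phi_D(x',n)-\Phi_D(x,n)|\le b_{k_0-1}$ for all $n$. Hence $x'\in\mathcal{N}(Q)\cap\mathcal{N}^*(Q)$.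

If $j\in(b_{k-1},b_k]$ and $q_j\ge k^2$, then $x'_j\le k$, so $T_{j-1}(x')=(x'_j+T_j(x'))/q_j<(k+1)/k^2\le2/k$. Fix $k_1\ge 2$ with $2/k_1<\gamma$. For every $k\ge k_1$, at least $\gamma b_k$ of the indices $n<b_k$ have $T_n(x')\in[0,2/k_1)$, so this interval is not visited with frequency $2/k_1$, and $x'\notin\mathcal{DN}(Q)$.
\end{proof}

Normality ignores the non-divergent blocks. Tightness makes them harmless at scale $n$, because they fit at few positions.

\begin{lemma}\label{lem:tight}
If $Q$ is tight, then $\mathcal{N}(Q)\subseteq\mathcal{N}^*(Q)$.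
\end{lemma}

\begin{proof}
Let $x\in\mathcal{N}(Q)$. For divergent $D$ we have $\Phi_D(x,n)=o(Q_n(D))=o(n)$. Let $D$ be non-divergent, of length $\ell$, with $Q_\infty(D)=\lim_nQ_n(D)<\infty$. If $D$ occurs at $j$, then $p_j(D)>0$. If moreover $q_j,\dots,q_{j+\ell-1}<K$, then $p_j(D)\ge K^{-\ell}$, which holds for at most $K^\ell Q_\infty(D)$ values of $j$. Therefore, for each $K$,
\[
N_n(D,x)\le\ell\,\#\{i\le n+\ell:q_i\ge K\}+K^\ell Q_\infty(D).
\]
Divide by $n$, let $n\to\infty$ and then $K\to\infty$: tightness gives $N_n(D,x)=o(n)$, and so $\Phi_D(x,n)=o(n)$.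
\end{proof}

Without tightness the inclusion can fail: for $q_n=2^n$ the point $0$ is $Q$-normal, but $\Phi_{(0)}(0,n)\ge n-1$.

\section{Sparse changes of digits}\label{sec:surgery}

The reverse inclusion $\mathcal{N}^*(Q)\subseteq\mathcal{N}(Q)$ can fail only through a divergent block whose count deviates at the scale $Q_n(D)$ by an amount that is invisible at the scale $n$. Weyl sums live at the scale $n$ too, so one expects that $\mathcal{DN}(Q)\subseteq\mathcal{N}(Q)$ then fails as well. A set $E\subseteq\mathbb{N}$ has \emph{upper density} $\limsup_n\#(E\cap[1,n])/n$, and \emph{density $0$} if this is $0$.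

\begin{example}\label{ex:three-sparse}
Let $E$ be infinite of density $0$, and let $q_n=3$ for $n\in E$ and $q_n=2$ otherwise. The block $(2)$ is divergent, with $Q_n((2))=\#(E\cap[1,n])/3=o(n)$. Take $x\in\mathcal{DN}(Q)$ and replace every digit $2$ by $0$, obtaining an admissible sequence and a point $x'$. Only $o(n)$ digits in $(0,n]$ change, so Lemmas~\ref{lem:local} and~\ref{lem:perturb} give $|\Psi_h(x',n)-\Psi_h(x,n)|\le4\pi h+o(n)$. Thus $x'\in\mathcal{DN}(Q)\setminus\mathcal{N}(Q)$, and $Q\notin S$ although $Q$ is bounded.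
\end{example}

Three difficulties arise in general. First, $Q_n(D)$ may be comparable to $n$ at some times and much smaller at others, so we cannot afford to erase all occurrences of $D$. Second, the deviation may be a surplus, and then occurrences must be created. Third, for $\ell\ge2$ a change of digits affects overlapping occurrences: erasing $(0,1)$ from $001$ by writing $011$ recreates it one step earlier. The gluing lemma lets us work on one window at a time. A point $y\in\mathcal{N}^*(Q)\setminus\mathcal{N}(Q)$ tells us which window to take, and on that window we modify a random point, so that the side effects can be bounded in expectation. They are controlled by the estimate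
\begin{equation}\label{eq:overlap}
\sum_{j':\,|j'-j|<\ell}p_{j'}(D)\le\frac{2\ell-1}{2^\ell}\le\frac34\qquad(j\in\mathbb{N}),
\end{equation}
which holds because $p_{j'}(D)\le2^{-\ell}$ and because $(2\ell-1)2^{-\ell}$ equals $\frac12$, $\frac34$ for $\ell=1,2$ and is multiplied by $\frac{2\ell+1}{2(2\ell-1)}<1$ when $\ell\ge2$ increases by one. Since the bound is below $1$, each planted or erased occurrence leaves an expected net effect of at least $\frac14$.

\begin{proposition}\label{prop:surgery}
If $\mathcal{DN}(Q)\subseteq\mathcal{N}(Q)$, then $\mathcal{N}^*(Q)\subseteq\mathcal{N}(Q)$.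
\end{proposition}

\begin{proof}
Let $y\in\mathcal{N}^*(Q)\setminus\mathcal{N}(Q)$; we show $\mathcal{DN}(Q)\not\subseteq\mathcal{N}(Q)$. There is a divergent block $D$, of length $\ell$, with $\Phi_D(y,n)\ne o(Q_n(D))$. Write $Q_n=Q_n(D)$, $p_j=p_j(D)$, $N_n(\cdot)=N_n(D,\cdot)$. There are $\eta\in(0,\frac12]$ and an infinite set $\mathcal{B}\subseteq\mathbb{N}$ such that one of the following holds:
\[
\text{(surplus)}\ \ \Phi_D(y,b)\ge\eta Q_b\ \ (b\in\mathcal{B});\qquad\text{(deficit)}\ \ \Phi_D(y,b)\le-\eta Q_b\ \ (b\in\mathcal{B}).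
\]
Put $\varepsilon=\eta/(24\ell)$. By Lemma~\ref{lem:glue} for the family $(\mathrm{W}_h)_{h\ge1}$ and the test $\mathrm{B}_D$, it suffices to find, for given $k$ and $M$, integers $M\le a<b$ and a word $w$ on $(a,b]$ with
\begin{equation}\label{eq:goal}
|\psi_h(w|_c)|\le c/k\quad(h\le k,\ a<c\le b),\qquad|\varphi_D(w)|\ge\varepsilon Q_b.
\end{equation}

\medskip\noindent\emph{Step 1: how many changes we can afford.} Let $\delta=1/(48\pi k^2\ell)$ and let $X$ be Lebesgue distributed. For $a_0\in\mathbb{N}$ let $G$ be the event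
\[
|\Psi_h(X,n)|\le n/8k\ \ (h\le k)\quad\text{and}\quad|\Phi_D(X,n)|\le\delta n\qquad\text{for all }n\ge a_0.
\]
These events increase with $a_0$, and their union has probability $1$ by Lemma~\ref{lem:ae}. Fix $a_0\ge\max(M,32\pi k^2\ell)$ such that $P(G)\ge\frac12$ and $|\Phi_D(y,n)|\le\delta n$ for all $n\ge a_0$; the last condition is where $y\in\mathcal{N}^*(Q)$ is used. For $a_0\le a<b$, call a word $w$ on $(a,b]$ a \emph{sparse modification} of $X$ if for every $c\in(a,b]$ it differs from $X$ in at most $\ell(3\delta c+1)$ positions of $(a,c]$. On $G$, every sparse modification satisfies the first part of \eqref{eq:goal}. Indeed, let $h\le k$ and $a<c\le b$. Since $c\ge32\pi k^2\ell$, we have $2\pi k\le4\pi k\ell\le c/8k$, and $12\pi k\ell\delta c=c/4k$ by the choice of $\delta$. Lemmas~\ref{lem:local} and~\ref{lem:perturb} give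
\[
|\psi_h(w|_c)|\le|\Psi_h(X,c)|+|\Psi_h(X,a)|+2\pi k+4\pi k\ell(3\delta c+1)\le\frac{3c}{8k}+\frac c{4k}+\frac c{8k}<\frac ck.
\]

\medskip\noindent\emph{Step 2: the window.} Fix $b\in\mathcal{B}$ with $Q_b>\max(2a_0,\,96\ell^2\varepsilon^{-2})$, which is possible because $D$ is divergent; then $b>a_0$. Let $g(n)$ count the places where we can act: $g(n)=N_n(y)$ in the surplus case (places where $D$ can be written) and $g(n)=Q_n$ in the deficit case (expected occurrences to be erased). In both cases $0\le g(n+1)-g(n)\le1$, and we claim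
\begin{equation}\label{eq:g}
g(b)-g(c)\ge\eta Q_b-\delta c\quad(a_0\le c\le b),\qquad g(b)-g(a_0)\ge\eta Q_b.
\end{equation}
The first inequality comes from the identity
\[
N_b(y)-N_c(y)=(Q_b-Q_c)+\Phi_D(y,b)-\Phi_D(y,c).
\]
In the surplus case drop $Q_b-Q_c\ge0$ to get $N_b(y)-N_c(y)\ge\eta Q_b-\delta c$; in the deficit case the left side is nonnegative, so $Q_b-Q_c\ge\Phi_D(y,c)-\Phi_D(y,b)\ge\eta Q_b-\delta c$. For the second inequality use $g(a_0)\le a_0\le Q_b/2$ together with $g(b)\ge(1+\eta)Q_b$ in the surplus case, and with $g(b)=Q_b$ and $\eta\le\frac12$ in the deficit case.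

Let $a$ be the largest integer in $[a_0,b]$ with $g(b)-g(a)\ge\eta Q_b$. Then $a<b$ and $g(b)-g(a+1)<\eta Q_b$. Combining this with \eqref{eq:g},
\begin{equation}\label{eq:window}
\eta Q_b\le g(b)-g(a)<\eta Q_b+1,\qquad g(c)-g(a)\le\delta c+1\quad(a<c\le b).
\end{equation}
So the window $(a,b]$, which is deterministic, offers a fixed fraction of $Q_b$ places to act, and these places are sparse on every prefix. Let $L=(a,b-\ell+1]$ be the set of starting positions of blocks of length $\ell$ inside the window, and $s=\sum_{j\in L}p_j\le Q_b$. Put $U=\varphi_D(X_{(a,b]})$; then $\mathbb{E}U=0$ and $\operatorname{Var}U\le(2\ell-1)s$ by \eqref{eq:var}. For a word $w$ on $(a,b]$, the difference $\varphi_D(w)-U$ is the number of occurrences of $D$ at positions of $L$ in $w$ minus that in $X$. For $j\in L$ let $L_j=\{j'\in L:|j'-j|<\ell\}$. The blocks of length $\ell$ starting in $L_j$ include all those in the window that meet $[j,j+\ell)$, and they lie in $R_j=[j-\ell+1,j+2\ell-2]$. If $j_1\ne j_2$ are congruent mod $3\ell$, then $R_{j_1}\cap R_{j_2}=\emptyset$;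 this is why we act only on one residue class mod $3\ell$.

\medskip\noindent\emph{Step 3: reduction to two moments.} In each case we construct a random word $w$ on $(a,b]$ and a real random variable $Z$ such that $w$ is a sparse modification of $X$ on $G$, $|\varphi_D(w)|\ge Z$ always, and
\begin{equation}\label{eq:moments}
\mathbb{E}Z\ge\frac{\eta Q_b-\ell}{12\ell}=2\varepsilon Q_b-\frac1{12},\qquad\operatorname{Var}Z\le12\ell^2Q_b.
\end{equation}
This suffices. The choice of $b$ gives $\varepsilon Q_b\ge\frac16$, so $\mathbb{E}Z-\varepsilon Q_b\ge\varepsilon Q_b/2$, and Chebyshev's inequality gives $P(Z<\varepsilon Q_b)\le48\ell^2/(\varepsilon^2Q_b)<\frac12$. Since $P(G)\ge\frac12$, the events $G$ and $\{Z\ge\varepsilon Q_b\}$ intersect, and on the intersection $w$ satisfies \eqref{eq:goal}. We shall use $\operatorname{Var}(V_1+\dots+V_r)\le r\sum_i\operatorname{Var}V_i$, a consequence of the Cauchy--Schwarz inequality.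

\medskip\noindent\emph{Step 4: surplus, planting copies of $D$.} By \eqref{eq:window}, $D$ occurs in $y$ at no fewer than $\eta Q_b-\ell$ positions of $L$. Let $P$ be the set of those lying in a most popular residue class mod $3\ell$, so that
\[
\frac{\eta Q_b-\ell}{3\ell}\le|P|<\eta Q_b+1\le Q_b .
\]
Let $w$ be $X_{(a,b]}$ with $D$ written on $[j,j+\ell)$ for each $j\in P$. These intervals are disjoint, and $w$ is a word because $D$ occurs at $j$ in $y$. At most $\ell\,(N_c(y)-N_a(y))\le\ell(\delta c+1)$ positions in $(a,c]$ change, so $w$ is a sparse modification. For $j\in P$ let $Y_j$ be the number of $j'\in L_j$ at which $D$ occurs in $X$. The word $w$ contains $D$ at every $j\in P$, and also at every occurrence $j'\in L$ in $X$ outside $\bigcup_{j\in P}L_j$, since such an occurrence lies on unchanged positions; these $j'$ are not in $P$. Therefore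
\[
\varphi_D(w)\ge Z:=U+|P|-\sum_{j\in P}Y_j.
\]
By \eqref{eq:overlap}, $\mathbb{E}Y_j\le\frac34$, so $\mathbb{E}Z\ge|P|/4\ge(\eta Q_b-\ell)/12\ell$. The $Y_j$ are independent, since $Y_j$ depends only on the digits in $R_j$, and $\operatorname{Var}Y_j\le\mathbb{E}Y_j^2\le(2\ell-1)\mathbb{E}Y_j\le2\ell-1$. Hence $\operatorname{Var}Z\le2(2\ell-1)(s+|P|)\le8\ell Q_b$, and \eqref{eq:moments} holds.

\medskip\noindent\emph{Step 5: deficit, resampling copies of $D$.} By \eqref{eq:window}, $s\ge Q_b-Q_a-(\ell-1)\ge\eta Q_b-\ell$. Choose a residue class mod $3\ell$ whose intersection $J$ with $L$ has $\sigma:=\sum_{j\in J}p_j\ge s/3\ell$; also $\sigma\le s$. Let $O$ be the random set of $j\in J$ at which $D$ occurs in $X$. To erase these occurrences without creating new ones in an uncontrolled way, let $X'$ be an independent copy of $X$, and put $w_i=X'_i$ if $i\in[j,j+\ell)$ for some $j\in O$, and $w_i=X_i$ otherwise. On $G$, the number of changed positions in $(a,c]$ is at most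
\[
\ell\,(N_c(X)-N_a(X))=\ell\,\bigl(Q_c-Q_a+\Phi_D(X,c)-\Phi_D(X,a)\bigr)\le\ell(3\delta c+1)
\]
by \eqref{eq:window}, so $w$ is a sparse modification. For $j\in J$ let
\[
Y_j=\mathbf{1}[j\in O]\cdot\#\{j'\in L_j:D\text{ occurs at }j'\text{ in }w\}.
\]
An occurrence of $D$ in $w$ at $j'\in L$ either has $j'\in L_j$ for some $j\in O$, and is counted by $Y_j$, or lies on unchanged positions and is an occurrence in $X$ with $j'\notin O$. Therefore
\[
-\varphi_D(w)\ge Z:=-U+|O|-\sum_{j\in J}Y_j.
\]
Fix $j\in J$. The only block that can be resampled inside $R_j$ is $[j,j+\ell)$, since the sets $R_{j''}\supseteq[j'',j''+\ell)$, $j''\in J$, are disjoint. So on the event $j\in O$ the word $w$ agrees on $R_j\cap(a,b]$ with the sequence $V$ that equals $X'$ on $[j,j+\ell)$ and $X$ elsewhere. The digits of $V$ are independent, uniform, and independent of the event $j\in O$, which depends only on the digits of $X$ on $[j,j+\ell)$. Hence $\mathbb{E}Y_j=p_j\sum_{j'\in L_j}p_{j'}\le\frac34p_j$ by \eqref{eq:overlap}, and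
\[
\mathbb{E}Z\ge\sigma-\tfrac34\sigma\ge\frac s{12\ell}\ge\frac{\eta Q_b-\ell}{12\ell}.
\]
Both $\mathbf{1}[j\in O]$ and $Y_j$ depend only on the digits of $X$ and $X'$ in $R_j$, so each of these two families is independent over $j\in J$. Thus $\operatorname{Var}|O|\le\sigma$, and $0\le Y_j\le(2\ell-1)\mathbf{1}[j\in O]$ gives $\operatorname{Var}\sum_jY_j\le(2\ell-1)^2\sigma$. Altogether
\[
\operatorname{Var}Z\le3\bigl((2\ell-1)+1+(2\ell-1)^2\bigr)s=3(4\ell^2-2\ell+1)s\le12\ell^2Q_b,
\]
and \eqref{eq:moments} holds.
\end{proof}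

\section{The exact class of $S$}\label{sec:exact}

For the lower bound we need a family of basic sequences on which membership in $S$ is decided by a simple limit. Example~\ref{ex:three-sparse} shows that placing the base $3$ on an infinite set of density $0$ destroys membership, because it creates a new divergent block. Rapidly growing bases create none.

\begin{lemma}\label{lem:family}
For $E\subseteq\mathbb{N}$ let $Q^E$ be given by $q_n=2^{n+1}$ for $n\in E$ and $q_n=2$ for $n\notin E$. If $E$ has density $0$, then $\mathcal{N}(Q^E)=\mathcal{DN}(Q^E)$. If $E$ has positive upper density, then $\mathcal{N}(Q^E)\not\subseteq\mathcal{DN}(Q^E)$.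
\end{lemma}

\begin{proof}
Let $Q=Q^E$. If $E$ has positive upper density $\rho$, then for every $K$ all but finitely many $n\in E$ have $q_n\ge K$, so the $\limsup$ in the definition of tightness is at least $\rho$. Thus $Q$ is not tight, and Lemma~\ref{lem:nottight} applies.

Let $E$ have density $0$. If $D$ has a digit $d_m\ge2$, then $p_j(D)>0$ forces $j+m-1\in E$, so $p_j(D)\le2^{-(j+m)}$ and $D$ is not divergent. Fix $\ell$ and call $n\ge0$ \emph{binary} if $q_{n+1}=\dots=q_{n+\ell}=2$. Each element of $E$ prevents at most $\ell$ values of $n$ from being binary, so the non-binary $n$ have density $0$. For $D\in\{0,1\}^\ell$ we have $p_{n+1}(D)=2^{-\ell}$ for binary $n$, so $Q_n(D)=2^{-\ell}n+o(n)$. Hence $x\in\mathcal{N}(Q)$ if and only if $N_n(D,x)=2^{-\ell}n+o(n)$ for all $\ell$ and all $D\in\{0,1\}^\ell$. For binary $n$ the identity of Example~\ref{ex:three}(a) holds with $b=2$, so $T_n(x)\in[r2^{-\ell},(r+1)2^{-\ell})$ if and only if the $\ell$-digit binary representation of $r$ occurs at $n+1$. Thus $x\in\mathcal{N}(Q)$ if and only if the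 tails visit every interval $[r2^{-\ell},(r+1)2^{-\ell})$ with frequency $2^{-\ell}$, which is equivalent to $x\in\mathcal{DN}(Q)$ by the approximation in that example.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
\emph{The characterization.} Let $Q\in S$. Then $Q$ is tight by Lemma~\ref{lem:nottight}, the inclusion $\mathcal{DN}(Q)\subseteq\mathcal{N}(Q)$ holds, and Proposition~\ref{prop:surgery} gives $\mathcal{N}^*(Q)\subseteq\mathcal{N}(Q)=\mathcal{DN}(Q)$. Conversely, if the three conditions hold, then Lemma~\ref{lem:tight} closes the cycle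
\[
\mathcal{N}(Q)\subseteq\mathcal{N}^*(Q)\subseteq\mathcal{DN}(Q)\subseteq\mathcal{N}(Q),
\]
so the three sets are equal and $Q\in S$.

\emph{The upper bound.} We check that each of the three conditions is $\mathbf{\Pi}^0_3$. Because the $\limsup$ is nonincreasing in $K$, tightness is equivalent to
\[
\forall m\ \exists K,n_0\ \forall n\ge n_0:\quad\#\{i\le n:q_i\ge K\}\le n/m,
\]
a clopen condition preceded by $\forall\exists\forall$. The inclusion $\mathcal{DN}(Q)\subseteq\mathcal{N}(Q)$ is $\mathbf{\Pi}^0_3$ by Theorem~\ref{thm:borel}. For the third condition apply Lemma~\ref{lem:glue} to the family $(\mathrm{B}^*_{D_i})_{i\ge1}$ and the tests $\mathrm{W}_h$, with the conventions of Section~\ref{sec:borel}: $\mathcal{N}^*(Q)\not\subseteq\mathcal{DN}(Q)$ if and only if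
\[
\exists h,\varepsilon\ \forall k,M\ \exists(a,b,w):\ a\ge M,\ w\text{ is a word},\ |\varphi_{D_i}(w|_c)|\le\tfrac ck\ (i\le k,\ a<c\le b),\ |\psi_h(w)|\ge\varepsilon b.
\]
The inner condition is clopen, so this is $\mathbf{\Sigma}^0_3$. Hence $S$ is $\mathbf{\Pi}^0_3$.

\emph{Hardness.} The set
\[
P_3=\{\alpha\in2^{\mathbb{N}\times\mathbb{N}}:\text{for every }m,\ \alpha(m,n)=0\text{ for all but finitely many }n\}
\]
is $\mathbf{\Pi}^0_3$-complete \cite[\S23.A]{Kechris}. We translate membership in $P_3$ first into divergence of an integer sequence and then into a density. Fix a bijection $\langle\cdot,\cdot\rangle:\mathbb{N}\times\mathbb{N}\to\mathbb{N}$ and put, for $t=\langle m,n\rangle$,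
\[
z_t=m\ \text{ if }\alpha(m,n)=1,\qquad z_t=t\ \text{ if }\alpha(m,n)=0,
\]
\[
E=\bigcup_{t\ge1}\bigl\{2^t+i:\ 0\le i<\lfloor2^t/(z_t+1)\rfloor\bigr\}.
\]
The $t$-th piece of $E$ lies in $[2^t,2^{t+1})$ and is determined by one coordinate of $\alpha$. So each coordinate of $Q^E$ depends on at most one coordinate of $\alpha$, and $\alpha\mapsto Q^E$ is continuous.

Suppose $\alpha\in P_3$. For each $R$, the inequality $z_t\le R$ requires $t\le R$, or $t=\langle m,n\rangle$ with $m\le R$ and $\alpha(m,n)=1$; this leaves finitely many $t$, so $z_t\to\infty$. For $2^t\le n<2^{t+1}$,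
\[
\frac{\#(E\cap[1,n])}n\le\sum_{r=1}^t\frac{2^{r-t}}{z_r+1},
\]
and the right side tends to $0$: the terms with $r\le r_0$ contribute at most $2^{r_0+1-t}$, and the others at most $2/\min_{r>r_0}(z_r+1)$. So $E$ has density $0$, and $Q^E\in S$ by Lemma~\ref{lem:family}.

Suppose $\alpha\notin P_3$. Then for some $m$ there are infinitely many $n$ with $\alpha(m,n)=1$, so $z_t=m$ for infinitely many $t$. For these $t$,
\[
\frac{\#(E\cap[1,2^{t+1}])}{2^{t+1}}\ge\frac{2^t/(m+1)-1}{2^{t+1}}\longrightarrow\frac1{2(m+1)},
\]
so $E$ has positive upper density, and $\mathcal{N}(Q^E)\not\subseteq\mathcal{DN}(Q^E)$ by Lemma~\ref{lem:family}.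

Thus $P_3$ is the preimage under $\alpha\mapsto Q^E$ both of $S$ and of $\{Q:\mathcal{N}(Q)\subseteq\mathcal{DN}(Q)\}$, and both sets are $\mathbf{\Pi}^0_3$-hard. With the upper bound, $S$ is $\mathbf{\Pi}^0_3$-complete, and therefore not $\mathbf{\Sigma}^0_3$.
\end{proof}

\begin{remark}
In the characterization, tightness is used only through Lemma~\ref{lem:tight}. By Lemma~\ref{lem:nottight} it already follows from $\mathcal{N}^*(Q)\subseteq\mathcal{DN}(Q)$; it is listed separately because it is the one condition that can be read off $Q$ directly.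
\end{remark}

\begin{thebibliography}{9}

\bibitem{FM}
Sohail Farhangi and Bill Mance, \emph{The Theory of Normality for Dynamically Generated Cantor Series Expansions}, arXiv:2512.01239 (2025).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
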